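# Second eigenvalues of a graph and its complement: sign matrices decided by the later index

## Matrices in which the later index decides the sign

A **Seidel matrix** of order $n\ge 2$ is a real symmetric $n\times n$ matrix with zero diagonal and all off-diagonal entries equal to $\pm1$. This lecture turns on one special family. Take signs $\varepsilon_1,\dots,\varepsilon_n\in\{+1,-1\}$ and let $T=T(\varepsilon)$ be the Seidel matrix with
$$T_{ij}=\varepsilon_{\max(i,j)}\qquad(i\ne j).$$
Think of the vertices as arriving in the order $1,2,\dots,n$. When vertex $k$ arrives, it gets the same sign $\varepsilon_k$ with everybody already present. The sign $\varepsilon_1$ is never used. For example,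
$$T(+,+,-,+,+)=\begin{pmatrix}0&1&-1&1&1\\1&0&-1&1&1\\-1&-1&0&1&1\\1&1&1&0&1\\1&1&1&1&0\end{pmatrix}.$$

Let us compute its spectrum by hand. The vectors $e_1-e_2$ and $e_4-e_5$ are eigenvectors with eigenvalue $-1$. On vectors of the form $(u,u,v,w,w)$ the matrix acts by
$$u\mapsto u-v+2w,\qquad v\mapsto -2u+2w,\qquad w\mapsto 2u+v+w.$$
This $3\times3$ matrix has trace $2$, sum of principal $2\times 2$ minors $-2-3-2=-7$, and determinant $-12$. Its characteristic polynomial is $t^3-2t^2-7t+12=(t-3)(t^2+t-4)$. So the five eigenvalues are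
$$3,\quad \tfrac{-1+\sqrt{17}}2\approx1.56,\quad -1,\quad -1,\quad \tfrac{-1-\sqrt{17}}2\approx-2.56 .$$
No eigenvalue lies strictly between $-1$ and $1$. We shall prove that this holds for every $T(\varepsilon)$, and it is the first half of the argument. The second half shows that, for the extremal problem below, every Seidel matrix can be compared with some $T(\varepsilon)$.

All eigenvalues are written in decreasing order, $\lambda_1\ge\lambda_2\ge\cdots\ge\lambda_n$. For a graph $G$, always simple and with $n\ge2$ vertices, $\lambda_i(G)$ means $\lambda_i$ of the adjacency matrix $A(G)$, and $\overline G$ is the complement. The matrices $T(\varepsilon)$ will serve to prove a bound on $\lambda_2(G)+\lambda_2(\overline G)$. It is known (Nikiforov and Yuan) that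
$$\lambda_2(G)+\lambda_2(\overline G)\le -1+\frac{n}{\sqrt2}$$
for every graph on $n$ vertices. The problem, whose source is Xueyi Huang and Huiqiu Lin, "Signless Laplacian eigenvalue problems of Nordhaus-Gaddum type", arXiv:1904.13225 (2019), is to prove or disprove the sharper inequality in Theorem B below. It is true.

**Theorem A.** Every Seidel matrix $S$ of order $n\ge2$ satisfies $\lambda_1(S)^2+\lambda_n(S)^2\le(n-1)^2+1$. Hence $\lambda_1(S)-\lambda_n(S)\le\sqrt{2(n-1)^2+2}$.

**Theorem B.** For every graph $G$ on $n\ge2$ vertices,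
$$\lambda_2(G)+\lambda_2(\overline G)\le-1+\sqrt{\frac{n^2}2-n+1}.$$

We shall also determine when equality holds and sharpen the bound for odd $n$. That is Theorem C, stated once the matrices it needs are available.

**Small cases of Theorem B.** For $n=2$ the left side is $-1+0=-1$ and the right side is $0$. For $n=3$ there are two complementary pairs. The triangle and its complement give $-1+0=-1$. The path on three vertices (eigenvalues $\sqrt2,0,-\sqrt2$) and its complement $K_2\cup K_1$ (eigenvalues $1,0,-1$) give $0$. The right side is $-1+\sqrt{5/2}\approx0.58$. For $n=4$ the right side is $-1+\sqrt5$. The pair $2K_2$, $C_4$ gives $1+0=1$. The path on four vertices is isomorphic to its complement and has eigenvalues $\frac{\pm1\pm\sqrt5}2$, so it gives $2\cdot\frac{\sqrt5-1}2=-1+\sqrt5$, and equality occurs.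

## Passing to the extreme eigenvalues of $A-\overline A$

We use the Courant–Fischer theorem: for a real symmetric $B$ of order $n$,
$$\lambda_2(B)=\min_{\dim W=n-1}\ \max_{x\in W,\ |x|=1}x^TBx=\max_{\dim V=2}\ \min_{x\in V,\ |x|=1}x^TBx .$$
Also $\lambda_n(B)\le x^TBx\le\lambda_1(B)$ for unit $x$. The upper (lower) bound is attained exactly when $x$ is an eigenvector for $\lambda_1(B)$ (for $\lambda_n(B)$).

**Step: remove the all-ones direction.** The purpose is to trade two second eigenvalues for the two extreme eigenvalues of a single matrix. Let $A=A(G)$, $\overline A=A(\overline G)$ and $S=A-\overline A$. Then $S$ is a Seidel matrix: its entry is $+1$ at adjacent pairs and $-1$ at nonadjacent pairs. Since $A+\overline A=J-I$, where $J$ is the all-ones matrix,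
$$A=\tfrac12(J-I+S),\qquad \overline A=\tfrac12(J-I-S).$$
Let $\mathbf 1$ be the all-ones vector. If $x\perp\mathbf1$ then $x^TJx=0$. Taking $W=\mathbf1^\perp$ in Courant–Fischer,
$$\lambda_2(A)\le\max_{x\perp\mathbf1,\,|x|=1}x^TAx=-\tfrac12+\tfrac12\max_{x\perp\mathbf1,\,|x|=1}x^TSx\le-\tfrac12+\tfrac12\lambda_1(S).\tag{1}$$
In the same way, with $-S$ in place of $S$,
$$\lambda_2(\overline A)\le-\tfrac12-\tfrac12\min_{x\perp\mathbf1,\,|x|=1}x^TSx\le-\tfrac12-\tfrac12\lambda_n(S).\tag{2}$$
Adding,
$$\lambda_2(G)+\lambda_2(\overline G)\le-1+\tfrac12\bigl(\lambda_1(S)-\lambda_n(S)\bigr).\tag{3}$$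

**Step: Theorem A implies Theorem B.** By (3) and Theorem A,
$$\lambda_2(G)+\lambda_2(\overline G)\le-1+\tfrac12\sqrt{2(n-1)^2+2}=-1+\sqrt{\tfrac{(n-1)^2+1}{2}}=-1+\sqrt{\tfrac{n^2}2-n+1}.$$
So the task is Theorem A. Its second sentence follows from the first by $(\lambda+\mu)^2\le2(\lambda^2+\mu^2)$, with $\lambda=\lambda_1(S)$ and $\mu=-\lambda_n(S)$.

## How far the trace goes, and the pentagon

Every Seidel matrix has $\operatorname{tr}S=0$ and $\operatorname{tr}S^2=n(n-1)$. Write $R(S)=\sum_{i=2}^{n-1}\lambda_i(S)^2$ for the sum of squares of the $n-2$ *middle* eigenvalues. Then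
$$\lambda_1(S)^2+\lambda_n(S)^2=n(n-1)-R(S).\tag{4}$$
The first thing to try is $R(S)\ge0$. With (3) it gives $\lambda_2(G)+\lambda_2(\overline G)\le-1+\sqrt{n^2/2-n/2}$. That is not enough for $n\ge3$, since $n^2/2-n/2$ exceeds $n^2/2-n+1$ by $n/2-1>0$.

Since $n(n-1)-(n-2)=(n-1)^2+1$, Theorem A says precisely that
$$R(S)\ge n-2 .$$
There are $n-2$ middle eigenvalues, so one would like each of them to have absolute value at least $1$. For a general Seidel matrix this is false. Take $G=C_5$. Two adjacent vertices of $C_5$ have no common neighbor, and two nonadjacent ones have exactly one, so $A^2=2I+\overline A$. The complement is again a pentagon, so $\overline A^2=2I+A$. Also $A\overline A=A(J-I-A)=2J-A-2I-\overline A=J-I$, and $\overline AA=(A\overline A)^T=J-I$. Hence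
$$S^2=4I+(A+\overline A)-2(J-I)=5I-J .$$
Each row of $S$ sums to $2-2=0$, so $S\mathbf1=0$. On $\mathbf1^\perp$ we have $S^2=5I$, and the trace is $0$. The spectrum is therefore $\sqrt5,\sqrt5,0,-\sqrt5,-\sqrt5$. A middle eigenvalue vanishes, although the sum $R(S)=10$ is well above $n-2=3$. So an eigenvalue-by-eigenvalue bound cannot be applied to $S$ itself.

The way past this is not to bound the middle eigenvalues of $S$. We replace $S$ by a Seidel matrix $S'$ whose extreme eigenvalues are at least as good and for which the eigenvalue-by-eigenvalue bound does hold. Fix the extreme eigenvectors $x,y$ of $S$ and ask which Seidel matrix fits them best. This amounts to choosing signs to agree with the matrix $K=\lambda xx^T-\mu yy^T$. The sign pattern of a matrix $pp^T-qq^T$ turns out to be, up to signs and order, a $T(\varepsilon)$.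

To say "up to signs and order" precisely: a *signed permutation matrix* $U$ has exactly one nonzero entry in each row and column, and that entry is $\pm1$.

**Definition.** Seidel matrices $S,S'$ are **switching equivalent**, written $S\sim S'$, if $S'=U^TSU$ for a signed permutation matrix $U$.

These $U$ form a group of orthogonal matrices, so $\sim$ is an equivalence relation and $S\sim S'$ implies equal spectra. Explicitly, $S\sim S'$ means that $S'_{ij}=d_id_jS_{\pi(i)\pi(j)}$ for a permutation $\pi$ and signs $d_i$. Changing one $d_i$ is called *switching* vertex $i$: it negates row and column $i$. For example, switching the last vertex of $T(\varepsilon)$ changes $\varepsilon_n$ to $-\varepsilon_n$ and nothing else. Thus $T(+,+,-)\sim T(+,+,+)=J-I$.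

## No eigenvalue of $T(\varepsilon)$ in $(-1,1)$

**Lemma 1.** Every eigenvalue $t$ of $T(\varepsilon)$, $n\ge2$, satisfies $|t|\ge1$.

**Step: set up a recursion.** The aim is to use that row $k$ of $T$ sees the past only through one sum. Suppose $Tx=tx$ with $|t|<1$. Put
$$s_k=\sum_{i\le k}x_i,\qquad q_k=\sum_{j>k}\varepsilon_jx_j,\qquad s_0=0,\quad q_n=0 .$$
In row $k$, the entries before the diagonal are all $\varepsilon_k$, and the entry in column $j>k$ is $\varepsilon_j$. So row $k$ reads
$$\varepsilon_ks_{k-1}+q_k=tx_k.\tag{5}$$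

**Step: the ratio of tail to head stays in $(-1,1)$.** We claim that for each $k$ there is a real $c_k$ with $|c_k|<1$ and $q_k=c_ks_k$. Moreover, for $k\ge2$ we claim that $c_k\ne0$ and $s_k=\rho_ks_{k-1}$ with $\rho_k\ne0$.

For $k=1$, (5) gives $q_1=tx_1=ts_1$, so $c_1=t$.

Let $k\ge2$ and write $c=c_{k-1}$, $\varepsilon=\varepsilon_k$. Substitute $q_k=q_{k-1}-\varepsilon x_k$ in (5):
$$(t+\varepsilon)x_k=\varepsilon s_{k-1}+q_{k-1}=(\varepsilon+c)s_{k-1}.$$
Since $|t|<1$, $t+\varepsilon\ne0$, and so
$$s_k=s_{k-1}+x_k=\Bigl(1+\frac{\varepsilon+c}{\varepsilon+t}\Bigr)s_{k-1}=\frac{2\varepsilon+c+t}{\varepsilon+t}\,s_{k-1}.$$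
Using $\varepsilon^2=1$,
$$q_k=q_{k-1}-\varepsilon x_k=\Bigl(c-\frac{\varepsilon(\varepsilon+c)}{\varepsilon+t}\Bigr)s_{k-1}=\frac{c\varepsilon+ct-1-\varepsilon c}{\varepsilon+t}\,s_{k-1}=\frac{ct-1}{\varepsilon+t}\,s_{k-1}.$$
As $|c|,|t|<1$, we have $|c+t|<2$, so $2\varepsilon+c+t\ne0$. Hence $\rho_k=\frac{2\varepsilon+c+t}{\varepsilon+t}\neq0$, and
$$q_k=c_ks_k\quad\text{with}\quad c_k=\frac{ct-1}{2\varepsilon+c+t}.$$
Here $c_k\ne0$ because $|ct|<1$. Finally $|2\varepsilon+c+t|=2+\varepsilon(c+t)$, $|ct-1|=1-ct$, and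
$$2+\varepsilon(c+t)-(1-ct)=1+\varepsilon c+\varepsilon t+ct=(1+\varepsilon c)(1+\varepsilon t)>0 .$$
So $|c_k|<1$, and the claim follows by induction.

**Step: run backwards to a contradiction.** We have $0=q_n=c_ns_n$ with $c_n\ne0$ (this uses $n\ge2$), so $s_n=0$. Since $s_k=\rho_ks_{k-1}$ with $\rho_k\ne0$, we get $s_{n-1}=0$, then $s_{n-2}=0$, and so on down to $s_1=0$. With $s_0=0$, all $x_k=s_k-s_{k-1}$ vanish, so $x=0$, which is a contradiction. $\square$

Hence $R(T)\ge n-2$, and by (4) every Seidel matrix $S'\sim T(\varepsilon)$ satisfies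
$$\lambda_1(S')^2+\lambda_n(S')^2=n(n-1)-R(S')\le(n-1)^2+1.\tag{6}$$
This is Theorem A for the special family.

## The sign pattern of $pp^T-qq^T$

**Lemma 2.** Let $p,q\in\mathbb R^n$ and $K=pp^T-qq^T$. There is a Seidel matrix $S'\sim T(\varepsilon)$, for some $\varepsilon$, with $S'_{ij}K_{ij}=|K_{ij}|$ for all $i\ne j$.

**Step: normalize signs.** We first make one coordinate of each pair $(p_i,q_i)$ nonnegative. Replacing $(p_i,q_i)$ by $-(p_i,q_i)$ for some indices $i$ replaces $K$ by $DKD$ with $D$ diagonal with entries $\pm1$. If $S''$ satisfies the conclusion for $DKD$, then $DS''D$ satisfies it for $K$, and $DS''D\sim S''$. So these signs may be chosen freely. Let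
$$X=\{i:|p_i|\ge|q_i|\},\qquad O=\{i:|p_i|<|q_i|\},$$
and choose signs so that $p_i\ge0$ on $X$ and $q_i>0$ on $O$.

**Step: pairs in the same class.** These have a constant sign. If $i,j\in X$, then $p_ip_j\ge|q_iq_j|$, so $K_{ij}=p_ip_j-q_iq_j\ge0$. If $i,j\in O$, then $q_iq_j\ge|p_ip_j|$, so $K_{ij}\le0$.

**Step: mixed pairs are decided by a slope.** Define

- $\tau_i=q_i/p_i$ if $i\in X$ and $p_i>0$;
- $\tau_i=p_i/q_i$ if $i\in O$;
- $\tau_i=0$ if $p_i=q_i=0$; then row $i$ of $K$ vanishes and imposes no condition.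

These cases are exhaustive, since $i\in X$ with $p_i=0$ forces $q_i=0$. For $i\in X$ with $p_i>0$ and $j\in O$,
$$K_{ij}=p_ip_j-q_iq_j=p_iq_j\Bigl(\frac{p_j}{q_j}-\frac{q_i}{p_i}\Bigr)=p_iq_j(\tau_j-\tau_i),\qquad p_iq_j>0 .$$

**Step: order by slope.** This makes the later vertex decide. List the vertices by non-increasing $\tau$, breaking ties arbitrarily, and give sign $+1$ to vertices of $X$ and $-1$ to vertices of $O$. Let $S'_{ij}$ be the sign of whichever of $i,j$ comes later. After renaming vertices in list order, $S'$ is a $T(\varepsilon)$. For two vertices of $X$ the sign is $+1$ and $K_{ij}\ge0$. For two vertices of $O$ the sign is $-1$ and $K_{ij}\le0$. Now take a mixed pair $i\in X$ (with $p_i>0$) and $j\in O$. If $i$ is later, then $\tau_i\le\tau_j$, so $K_{ij}\ge0$, and the sign is $+1$. If $j$ is later, then $\tau_j\le\tau_i$, so $K_{ij}\le0$, and the sign is $-1$. In all cases $S'_{ij}K_{ij}=|K_{ij}|$. $\square$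

For example, take $(p_i,q_i)=(2,1),(1,3),(3,0),(-1,2)$. The classes are $X,O,X,O$ and $\tau=\frac12,\frac13,0,-\frac12$, already in order, so $\varepsilon=(+,-,+,-)$. Directly, $K_{12}=-1$, $K_{13}=6$, $K_{23}=3$, $K_{14}=-4$, $K_{24}=-7$, $K_{34}=-3$. Column $2$ is negative, column $3$ positive and column $4$ negative above the diagonal, as predicted.

## Comparing $S$ with $S'$: Theorems A and B

Let $S$ be a Seidel matrix of order $n\ge2$, $\lambda=\lambda_1(S)$, $\mu=-\lambda_n(S)$. Since $S\ne0$ and $\operatorname{tr}S=0$, both $\lambda$ and $\mu$ are positive. Let $x,y$ be unit eigenvectors of $S$ for $\lambda$ and $-\mu$. They are orthogonal because $\lambda\ne-\mu$.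

**Step: read $\lambda^2+\mu^2$ as a linear function of $S$, and improve the signs.** Put $K=\lambda xx^T-\mu yy^T$. This is $pp^T-qq^T$ with $p=\sqrt\lambda\,x$, $q=\sqrt\mu\,y$, so Lemma 2 supplies $S'$. Write $\lambda'=\lambda_1(S')$ and $\mu'=-\lambda_n(S')$. Because $S$ and $S'$ have zero diagonal, $\sum_{i\ne j}S_{ij}K_{ij}=\operatorname{tr}(SK)=\lambda x^TSx-\mu y^TSy=\lambda^2+\mu^2$, and similarly for $S'$. Hence
$$\lambda^2+\mu^2=\sum_{i\ne j}S_{ij}K_{ij}\le\sum_{i\ne j}S'_{ij}K_{ij}=\lambda\,x^TS'x-\mu\,y^TS'y\le\lambda\lambda'+\mu\mu'\le\sqrt{\lambda^2+\mu^2}\,\sqrt{\lambda'^2+\mu'^2}.\tag{7}$$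
The first inequality holds because $S_{ij}K_{ij}\le|K_{ij}|=S'_{ij}K_{ij}$. The second uses $x^TS'x\le\lambda'$, $y^TS'y\ge-\mu'$ and $\lambda,\mu>0$. The third is Cauchy–Schwarz.

**Step: conclude.** Dividing (7) by $\sqrt{\lambda^2+\mu^2}>0$ and using (6),
$$\lambda^2+\mu^2\le\lambda'^2+\mu'^2\le(n-1)^2+1 .$$
Finally $(\lambda+\mu)^2\le2(\lambda^2+\mu^2)\le2(n-1)^2+2$. This proves Theorem A, and with it Theorem B. $\square$

## The matrices $S_{p,q}$ and the statement of Theorem C

For $p+q=n$, $p,q\ge0$, put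
$$S_{p,q}=\begin{pmatrix}J-I&J\\J&-(J-I)\end{pmatrix}\qquad\text{(diagonal blocks of sizes }p,q).$$
If $P$ and $Q$ denote the two index blocks, an off-diagonal entry is $-1$ exactly when both indices lie in $Q$.

For $a,b\ge1$ let $H(a,b)$ be the graph with vertex set $P_1\cup Q_1\cup Q_2\cup P_2$ (disjoint), $|P_i|=a$, $|Q_i|=b$. The sets $P_1,P_2$ are cliques, $Q_1,Q_2$ are independent, all edges $P_1$–$Q_1$, $Q_1$–$Q_2$, $Q_2$–$P_2$ are present, and there are no others. For instance $H(1,1)$ is the path on four vertices, where we saw equality.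

**Theorem C.**

1. Equality in $\lambda_1(S)^2+\lambda_n(S)^2\le(n-1)^2+1$ holds if and only if $S\sim S_{p,q}$ for some $p+q=n$.
2. Equality in Theorem B holds if and only if $n=4k$ and $G\cong H(k,k)$.
3. If $n$ is odd, then $\lambda_1(S)-\lambda_n(S)\le\sqrt{2n^2-4n+3}$ for every Seidel matrix $S$ of order $n$, and this is sharp. For graphs, $\lambda_2(G)+\lambda_2(\overline G)<-1+\sqrt{\frac{n^2}2-n+\frac34}$.
4. If $n\equiv2\pmod4$ and $n\ge6$, the maximum of $\lambda_2(G)+\lambda_2(\overline G)$ is at least $-1+\sqrt{n^2/2-n}$ and strictly less than $-1+\sqrt{n^2/2-n+1}$.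

**Step: the spectrum of $S_{p,q}$ for $p,q\ge2$.** We need it throughout. A vector supported on $P$ with sum zero has eigenvalue $-1$, and this gives dimension $p-1$. A vector supported on $Q$ with sum zero has eigenvalue $+1$, and this gives dimension $q-1$. On $\operatorname{span}(\mathbf1_P,\mathbf1_Q)$, the vector $u\mathbf1_P+v\mathbf1_Q$ goes to $((p-1)u+qv)\mathbf1_P+(pu-(q-1)v)\mathbf1_Q$. The eigenvalues there are the roots of
$$f(t)=(p-1-t)\bigl(-(q-1)-t\bigr)-pq .$$
Now $f(1)=-q(p-2)-pq=-2q(p-1)<0$ and $f(-1)=-p(q-2)-pq=-2p(q-1)<0$. Since $f$ has leading term $t^2$, one root exceeds $1$ and the other is below $-1$. So these roots are $\lambda_1$ and $\lambda_n$, they are simple, and the $n-2$ middle eigenvalues are $\pm1$. The sum of the roots is $p-q$ and their product is $-(p-1)(q-1)-pq$, so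
$$\lambda_1+\lambda_n=p-q,\qquad(\lambda_1-\lambda_n)^2=(p-q)^2+4\bigl((p-1)(q-1)+pq\bigr)=n^2+4pq-4n+4.\tag{8}$$
For $p=q=2$ the spectrum is $\sqrt5,1,-1,-\sqrt5$.

**Step: the degenerate cases $\min(p,q)\le1$.** Here $S_{p,q}\sim\pm(J-I)$. Indeed $S_{n,0}=S_{n-1,1}=J-I$ and $S_{0,n}=-(J-I)$, and switching the single vertex of $P$ turns $S_{1,n-1}$ into $-(J-I)$. The spectrum of $J-I$ is $n-1$ (once) and $-1$ ($n-1$ times), so $\lambda_1^2+\lambda_n^2=(n-1)^2+1$ for $\pm(J-I)$.

**Step: the "if" part of C1.** For $p,q\ge2$ we have $R(S_{p,q})=n-2$, so (4) gives $\lambda_1^2+\lambda_n^2=(n-1)^2+1$. The degenerate cases were just checked, and the quantity is invariant under $\sim$.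

## Which $T(\varepsilon)$ have all middle eigenvalues $\pm1$

**Lemma 3.** If all of $\lambda_2(T),\dots,\lambda_{n-1}(T)$ are $\pm1$ for $T=T(\varepsilon)$, then $T\sim S_{p,q}$ for some $p,q$.

**Step: cut $\varepsilon$ into blocks.** Since $\varepsilon_1$ is irrelevant, set $\varepsilon_1=\varepsilon_2$. Split $\varepsilon$ into maximal constant blocks of consecutive indices, of sizes $a\ge2$, $b$, $c,\dots$, with alternating signs $\varepsilon,-\varepsilon,\varepsilon,\dots$ (here $\varepsilon$ is the common sign in the first block).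

With one block, $T=\pm(J-I)$, which is $S_{n,0}$ or $S_{0,n}$. With two blocks, the entries are $\varepsilon$ inside the first block and $-\varepsilon$ elsewhere. If $\varepsilon=+1$, switching all vertices of the first block gives $S_{a,b}$. If $\varepsilon=-1$, then $T$ is $+1$ except inside the first block, so reordering gives $S_{b,a}$.

**Step: three or more blocks, tested by one $3\times3$ minor.** The hypothesis says that $M=T^2-I$ has at most two nonzero eigenvalues, so it has rank at most $2$ and every $3\times3$ minor vanishes. Take the principal minor on the first indices of the first three blocks: $1$, $a+1$, $a+b+1$. Put $N=n-2$, $\alpha=a-1\ge1$, $\beta=b\ge1$. The diagonal entries of $M$ are $(n-1)-1=N$. For $i\ne j$, $M_{ij}=\sum_{k\ne i,j}T_{ik}T_{kj}$, and any $k$ later than both $i$ and $j$ contributes $\varepsilon_k^2=1$.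

- $M_{1,a+1}$: the indices $k=2,\dots,a$ contribute $\varepsilon\cdot(-\varepsilon)=-1$ each, and the $n-a-1$ later ones contribute $+1$. The sum is $-(a-1)+(n-a-1)=N-2\alpha$.
- $M_{1,a+b+1}$: the indices $k=2,\dots,a$ contribute $\varepsilon\cdot\varepsilon=1$, the $b$ indices of the second block contribute $(-\varepsilon)\varepsilon=-1$, and the later ones $+1$. The sum is $(a-1)-b+(n-a-b-1)=N-2\beta$.
- $M_{a+1,a+b+1}$: the indices $k=1,\dots,a$ contribute $(-\varepsilon)\varepsilon=-1$, as do the $b-1$ indices $k=a+2,\dots,a+b$, and the later ones contribute $+1$. The sum is $-a-(b-1)+(n-a-b-1)=N-2(\alpha+\beta)$.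

Subtract the first row from the other two, then the first column from the other two. The new $(2,2)$ entry is $N-2(N-2\alpha)+N=4\alpha$, the new $(3,3)$ entry is likewise $4\beta$, and the new $(2,3)$ entry is $N-2(\alpha+\beta)-(N-2\alpha)-(N-2\beta)+N=0$. So the minor equals
$$\det\begin{pmatrix}N&-2\alpha&-2\beta\\-2\alpha&4\alpha&0\\-2\beta&0&4\beta\end{pmatrix}=16\alpha\beta N-16\alpha^2\beta-16\alpha\beta^2=16\alpha\beta(N-\alpha-\beta).$$
It must vanish, so $N=\alpha+\beta$, that is, $n=a+b+1$. Hence there are exactly three blocks and the third has size $1$. Switching the last vertex changes its sign from $\varepsilon$ to $-\varepsilon$ and merges it with the second block. Two blocks remain, and the previous step applies. $\square$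

The opening example $T(+,+,-,+,+)$ has blocks of sizes $2,1,2$ and $n=5\ne a+b+1=4$. It does have the middle eigenvalue $\frac{-1+\sqrt{17}}2\ne\pm1$.

## Equality in Theorem A

This is the "only if" part of C1. Suppose $\lambda^2+\mu^2=(n-1)^2+1$, with the notation of (7).

**Step: collect what equality forces.** We have $\lambda^2+\mu^2\le\lambda'^2+\mu'^2\le(n-1)^2+1=\lambda^2+\mu^2$, so every inequality in (7), and the one in (6) for $S'$, is an equality. Consequently:

- $R(S')=n-2$. Each of the $n-2$ middle eigenvalues has absolute value at least $1$ by Lemma 1, so all are $\pm1$, and Lemma 3 gives $S'\sim S_{p,q}$ for some $p,q$.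
- Equality in Cauchy–Schwarz, equal norms and positivity give $(\lambda,\mu)=(\lambda',\mu')$.
- $\lambda(\lambda'-x^TS'x)+\mu(\mu'+y^TS'y)=0$ with both terms nonnegative and $\lambda,\mu>0$, so $x$ and $y$ are eigenvectors of $S'$ for $\lambda_1(S')$ and $\lambda_n(S')$.
- $S_{ij}K_{ij}=S'_{ij}K_{ij}$ for all $i\neq j$, so $S_{ij}=S'_{ij}$ whenever $K_{ij}\ne0$.

**Step: show that $K$ has no off-diagonal zeros, so $S=S'$.** Apply one signed permutation simultaneously to $S,S',x,y,K$; all the facts above persist. So we may assume that $S'=S_{p,q}$ with $p,q\ge2$, or $S'=\pm(J-I)$.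

If $S'=S_{p,q}$ with $p,q\ge2$, then $\lambda_1(S')$ and $\lambda_n(S')$ are simple, and the spectral decomposition of $S'$ reads
$$S'=\lambda xx^T-\mu yy^T-\bigl(I-\tfrac1pJ\bigr)_P+\bigl(I-\tfrac1qJ\bigr)_Q ,$$
where the subscript means the matrix placed in that diagonal block. Hence
$$K=S'+\bigl(I-\tfrac1pJ\bigr)_P-\bigl(I-\tfrac1qJ\bigr)_Q=\begin{pmatrix}(1-\frac1p)J&J\\J&-(1-\frac1q)J\end{pmatrix},$$
which has no zero entry. So $S=S'$.

If $S'=J-I$ and $n\ge3$, then $\lambda=n-1$, $x=\pm\mathbf1/\sqrt n$, $\mu=1$, and $K=\frac{n-1}nJ-yy^T$. If $S'=-(J-I)$ and $n\ge 3$, the roles are exchanged and $-K=\frac{n-1}nJ-xx^T$. In both cases $\pm K_{ij}=\frac{n-1}n-w_iw_j$ for a unit vector $w$. For $i\ne j$, $w_iw_j\le\frac12(w_i^2+w_j^2)\le\frac12<\frac{n-1}n$, so $K_{ij}\ne0$ and $S=S'$.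

If $n=2$, the two Seidel matrices are switching equivalent to each other, and $S_{1,1}$ is one of them.

In every case $S\sim S_{p,q}$ for some $p,q$. This proves C1. $\square$

## The graphs $H(a,b)$

This section shows that (3) can be an equality and computes the values needed for C2 and C4. Let $a,b\ge1$, $n=2a+2b$, $p=2a$, $q=2b$, so $p,q\ge2$.

**Step: identify the Seidel matrix.** Let $P=P_1\cup P_2$, $Q=Q_1\cup Q_2$, and let $D$ be the diagonal matrix with $+1$ on $P_1\cup Q_1$ and $-1$ on $P_2\cup Q_2$. In $DS_{p,q}D$, two vertices of $P$ get $+1$ within $P_1$ or within $P_2$ and $-1$ across. Two vertices of $Q$ get $-1$ within $Q_1$ or within $Q_2$ and $+1$ across. A vertex of $P$ and one of $Q$ get $+1$ if their indices agree and $-1$ otherwise. Reading $+1$ as adjacent, this is $H(a,b)$. So $S=A-\overline A=DS_{p,q}D$.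

**Step: the extreme eigenvectors of $S$ are orthogonal to $\mathbf1$.** The eigenvectors $x,y$ for $\lambda_1(S),\lambda_n(S)$ lie in $\operatorname{span}(D\mathbf1_P,D\mathbf1_Q)$. Since $D$ has equally many $+1$ and $-1$ on $P$, and also on $Q$, this span is orthogonal to $\mathbf1$. Normalize $|x|=|y|=1$. Then
$$Ax=\tfrac12(J-I+S)x=\nu x,\qquad\nu=\tfrac12(\lambda_1(S)-1),\qquad x^TA\mathbf1=\nu x^T\mathbf1=0 .$$

**Step: $\nu$ is a lower bound for $\lambda_2(A)$.** We check that $A$ is at least $\nu$ on a two-dimensional space. A vertex of $P$ has row sum $(a-1)-a+b-b=-1$ in $S$, and a vertex of $Q$ has $-(b-1)+b+a-a=+1$. So $\mathbf1^TS\mathbf1=q-p$ and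
$$\tfrac1n\mathbf1^TA\mathbf1=\tfrac12\Bigl(n-1+\frac{q-p}n\Bigr)\ge\tfrac12(n-2)\ge\nu .$$
The last inequality holds because $\lambda_1(S)\le n-1$, the largest absolute row sum. For $u=\xi x+\eta\,\mathbf1/\sqrt n$ we get $u^TAu=\xi^2\nu+\eta^2\cdot\frac1n\mathbf1^TA\mathbf1\ge\nu|u|^2$. By Courant–Fischer, $\lambda_2(A)\ge\nu$.

For the complement, $\overline Ay=\overline\nu y$ with $\overline\nu=\frac12(-\lambda_n(S)-1)$, and $y^T\overline A\mathbf1=0$. Moreover $\frac1n\mathbf1^T\overline A\mathbf1=\frac12(n-1+\frac{p-q}n)\ge\frac12(n-2)\ge\overline\nu$, because $-\lambda_n(S)\le n-1$. So $\lambda_2(\overline A)\ge\overline\nu$.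

**Step: read off the values.** By (1) and (2) both lower bounds are equalities. With (8),
$$\lambda_2(H(a,b))+\lambda_2(\overline{H(a,b)})=-1+\tfrac12\sqrt{n^2+4pq-4n+4}.\tag{9}$$
For $a=b=k$ we have $n=4k$ and $4pq=n^2$, so the value is $-1+\frac12\sqrt{2n^2-4n+4}=-1+\sqrt{n^2/2-n+1}$. The bound of Theorem B is attained, which is the "if" part of C2. For $a=k+1$, $b=k\ge1$ we have $n=4k+2$ and $4pq=16k(k+1)=n^2-4$, so the value is $-1+\frac12\sqrt{2n^2-4n}=-1+\sqrt{n^2/2-n}$. This is the lower bound in C4, for every $n\equiv2\pmod4$ with $n\ge6$.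

## Equality in Theorem B

Suppose $G$ attains equality in Theorem B. Let $S=A-\overline A$, $\lambda=\lambda_1(S)$, $\mu=-\lambda_n(S)$.

**Step: two kinds of information.** Equality in Theorem B forces $(\lambda+\mu)^2=2(n-1)^2+2$ and equality in (1) and (2). From the first and Theorem A,
$$2(n-1)^2+2+(\lambda-\mu)^2=(\lambda+\mu)^2+(\lambda-\mu)^2=2(\lambda^2+\mu^2)\le2(n-1)^2+2 .$$
So $\lambda=\mu$ and $\lambda^2+\mu^2=(n-1)^2+1$. From the second, the maximum of $x^TSx$ over unit $x\perp\mathbf1$ equals $\lambda_1(S)$, so $S$ has an eigenvector $x\perp\mathbf1$ for $\lambda_1(S)$. Likewise it has an eigenvector $y\perp\mathbf1$ for $\lambda_n(S)$.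

**Step: $S\sim S_{p,p}$.** By C1, $S\sim S_{p,q}$. If $n\ge3$, then $S\not\sim\pm(J-I)$, because there $|\lambda-\mu|=n-2\ne0$. So $p,q\ge2$, and by (8) $0=\lambda-\mu=\lambda_1+\lambda_n=p-q$. If $n=2$, then $S\sim S_{1,1}$, whose eigenvalues $\pm1$ are simple. In all cases $p=q$, and after relabelling the vertices $S=DS_{p,p}D$ with $D$ diagonal with entries $\pm1$.

**Step: balance of signs.** The two extreme eigenvalues are simple with eigenvectors in $\operatorname{span}(D\mathbf1_P,D\mathbf1_Q)$, so $x,y$ span this plane. As $x,y\perp\mathbf1$, also $D\mathbf1_P\perp\mathbf1$ and $D\mathbf1_Q\perp\mathbf1$. So $D$ has equally many $+1$ and $-1$ on $P$, and the same on $Q$. Hence $p=q$ is even (in particular $n\ne2$), say $p=q=2k$ and $n=4k$. Let $P_1,Q_1$ be the parts of $P,Q$ where $D=+1$, and $P_2,Q_2$ the parts where $D=-1$; all have size $k$. The entry-by-entry reading of $DS_{p,q}D$ in the previous section shows $G\cong H(k,k)$. This proves C2. $\square$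

In particular equality never holds when $n\equiv2\pmod4$. There are finitely many graphs on $n$ vertices, so the maximum is strictly below the bound, which completes C4.

## Odd order: parity of the middle eigenvalues

Let $n\ge3$ be odd. When $n$ is odd, the number $n-2$ of middle eigenvalues is odd. If they are near $\pm1$ they cannot cancel, and then $\operatorname{tr}S=0$ forces $\lambda\ne\mu$. That loss is what C3 measures.

**Step: compare with $S'$ without weights.** Since we now want $\lambda+\mu$ rather than $\lambda^2+\mu^2$, let $x,y$ be unit eigenvectors of $S$ for $\lambda,-\mu$ and apply Lemma 2 to $K=xx^T-yy^T$: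
$$\lambda+\mu=\sum_{i\ne j}S_{ij}K_{ij}\le\sum_{i\ne j}S'_{ij}K_{ij}=x^TS'x-y^TS'y\le\lambda'+\mu'.\tag{10}$$

**Step: bound $\lambda'+\mu'$.** By Lemma 1 the middle eigenvalues of $S'$ are $\theta_i=\pm(1+\delta_i)$ with $\delta_i\ge0$. Put $\Delta=\sum\delta_i$ and $R=R(S')$. Then $R=\sum(1+\delta_i)^2\ge n-2+2\Delta$. There are $n-2$ middle eigenvalues, an odd number, so the numbers of positive and negative ones differ by some $m\ge1$. Since $\operatorname{tr}S'=0$,
$$|\lambda'-\mu'|=\Bigl|\sum\theta_i\Bigr|\ge m-\Delta\ge1-\Delta .$$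
If $\Delta\ge\frac12$, then $2R+(\lambda'-\mu')^2\ge2(n-2)+4\Delta\ge2(n-2)+2$. If $\Delta<\frac12$, then $1-\Delta>0$ and
$$2R+(\lambda'-\mu')^2\ge2(n-2)+4\Delta+(1-\Delta)^2\ge2(n-2)+1+2\Delta .$$
In both cases $2R+(\lambda'-\mu')^2\ge2n-3$. By (4),
$$(\lambda'+\mu')^2=2(\lambda'^2+\mu'^2)-(\lambda'-\mu')^2=2n(n-1)-2R-(\lambda'-\mu')^2\le2n^2-4n+3.\tag{11}$$
Equality in (11) requires $\Delta=0$, because the first case and any $\Delta>0$ in the second are strict. Then $2R=2(n-2)$, so $|\lambda'-\mu'|=1$. With (10) this gives $\lambda_1(S)-\lambda_n(S)\le\sqrt{2n^2-4n+3}$.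

**Step: sharpness.** For $n\ge5$ take $S_{p,q}$ with $p=\frac{n+1}2$, $q=\frac{n-1}2\ge2$. Then $4pq=n^2-1$, and (8) gives $(\lambda_1-\lambda_n)^2=2n^2-4n+3$. For $n=3$, $J-I$ has eigenvalues $2,-1,-1$, and $2-(-1)=3=\sqrt{18-12+3}$.

**Step: strictness for graphs.** By (3), $\lambda_2(G)+\lambda_2(\overline G)\le-1+\frac12\sqrt{2n^2-4n+3}=-1+\sqrt{\frac{n^2}2-n+\frac34}$. Suppose equality holds. Then (1) and (2) are equalities, so we may choose the unit eigenvectors $x,y$ of $S$ orthogonal to $\mathbf1$. Run (10) with this choice. Since $\lambda+\mu=\sqrt{2n^2-4n+3}$, both (10) and (11) are equalities throughout. Hence $x,y$ are eigenvectors of $S'$ for $\lambda_1(S'),\lambda_n(S')$, $\Delta=0$, and $|\lambda'-\mu'|=1$. As $\Delta=0$, all middle eigenvalues of $S'$ are $\pm1$, and Lemma 3 gives $S'\sim S_{p,q}$ for some $p,q$.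

If $\min(p,q)\le1$, then $S'\sim\pm(J-I)$, so $1=|\lambda'-\mu'|=n-2$ and $n=3$. Permutations fix $J-I$, so $S'=\pm D(J-I)D$ with $D$ diagonal with entries $\pm1$. The eigenvalue $\pm2$ of $S'$ is simple with eigenvector $D\mathbf1/\sqrt3$, and one of $x,y$ equals this vector up to sign. Its inner product with $\mathbf1$ is a sum of three signs divided by $\sqrt3$, which is nonzero. This is a contradiction.

If $p,q\ge2$, then $S'_{ij}=d_id_j(S_{p,q})_{\pi(i)\pi(j)}$ for some permutation $\pi$ and signs $d_i$. Let $D$ be the diagonal matrix of the $d_i$, let $P$ be the set of vertices that $\pi$ sends to the first block, and let $Q$ be the rest, so $|P|=p$ and $|Q|=q$. The extreme eigenvalues are simple and $x,y$ span $\operatorname{span}(D\mathbf1_P,D\mathbf1_Q)$. So $x,y\perp\mathbf1$ gives $D\mathbf1_P\perp\mathbf1$ and $D\mathbf1_Q\perp\mathbf1$. A sum of $p$ signs can vanish only if $p$ is even, and likewise for $q$. Then $n=p+q$ is even, which is a contradiction.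

So the inequality for graphs is strict, and C3 is proved. With C1, C2 and C4 already shown, Theorem C is complete. $\square$

When $4\nmid n$, the argument does not determine the exact maximum of $\lambda_2(G)+\lambda_2(\overline G)$.
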